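\title{Dimension zero and finite Cohen--Macaulay type for Iwanaga--Gorenstein algebras}

\begin{abstract}
Let $\Lambda$ be an Iwanaga--Gorenstein algebra that is module-finite over a complete noetherian local ring $R$, and suppose that the Hom-sets of the stable category $\underline{\mathrm{CM}}(\Lambda)$ of Cohen--Macaulay modules have finite length over $R$; this holds when $\Lambda$ has an isolated singularity. We prove that $\underline{\mathrm{CM}}(\Lambda)$ has dimension zero if and only if $\Lambda$ has finite Cohen--Macaulay type: finitely many indecomposables up to shift means finitely many indecomposables. The proof studies the sequences $i\mapsto\operatorname{length}_R\operatorname{Hom}(U,X[i])$. Auslander--Reiten triangles force them to satisfy a linear recurrence, and bounded, linear and faster growth are excluded by three different arguments.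
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $R$ be a commutative noetherian complete local ring, let $\Lambda$ be an $R$-algebra that is finitely generated as an $R$-module, and let $\operatorname{mod}\Lambda$ be the category of finitely generated $\Lambda$-modules. The algebra $\Lambda$ is \emph{Iwanaga--Gorenstein} if it has finite left and right selfinjective dimension; we assume this throughout. A module $M\in\operatorname{mod}\Lambda$ is \emph{Cohen--Macaulay} (CM) if $\operatorname{Ext}^i_\Lambda(M,\Lambda)=0$ for all $i>0$. These modules form a full subcategory $\mathrm{CM}(\Lambda)$, and the \emph{stable category} $\underline{\mathrm{CM}}(\Lambda)$ is its quotient by the morphisms that factor through projective modules. The category $\mathrm{CM}(\Lambda)$ is Frobenius, so $\underline{\mathrm{CM}}(\Lambda)$ is triangulated; the inverse $[-1]$ of its shift is the syzygy functor $\Omega$.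

There are two natural ways for these categories to be small. Write $\operatorname{add}$ for the closure under finite direct sums and direct summands. The algebra $\Lambda$ has \emph{finite CM type} if $\mathrm{CM}(\Lambda)=\operatorname{add}M$ for some $M$. A triangulated category $\mathcal T$ \emph{has dimension zero} if $\mathcal T=\operatorname{add}\{X[i]\mid i\in\mathbb Z\}$ for some $X\in\mathcal T$. The first condition says that $\underline{\mathrm{CM}}(\Lambda)$ has finitely many indecomposable objects, the second that it has finitely many up to shift (Lemma~\ref{lem:KS}). So the first implies the second, and the converse can fail only if some orbit $\{X[i]\}_{i\in\mathbb Z}$ is infinite while the number of orbits is finite.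

The algebra $\Lambda$ has an \emph{isolated singularity} if $\operatorname{gldim}\Lambda_{\mathfrak p}=\dim R_{\mathfrak p}$ for every nonmaximal prime ideal $\mathfrak p$ of $R$, where $(-)_{\mathfrak p}=-\otimes_RR_{\mathfrak p}$. We use without proof the known fact that the Hom-sets of $\underline{\mathrm{CM}}(\Lambda)$ then have finite length over $R$. The following problem comes from Aihara and Takahashi \cite{AT}.

\medskip
\noindent\textbf{Problem.} \emph{Let $\Lambda$ be Iwanaga--Gorenstein with an isolated singularity. Is it true that $\underline{\mathrm{CM}}(\Lambda)$ has dimension zero if and only if $\Lambda$ has finite CM type?}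
\medskip

The problem has content already when $R=k$ is a field. Then the isolated singularity condition is empty, and for a selfinjective algebra $\Lambda$ every module is CM.

\begin{example}\label{ex:uniserial}
For $\Lambda=k[x]/(x^n)$ the nonprojective indecomposables are $M_i=k[x]/(x^i)$ with $0<i<n$, and $\Omega M_i=x^i\Lambda\cong M_{n-i}$. Both conditions hold.
\end{example}

\begin{example}\label{ex:klein}
Let $k$ be infinite and $\Lambda=k[x,y]/(x^2,y^2)$, a local algebra with simple socle, hence selfinjective. The minimal free resolution of $k$ is the tensor product of two resolutions with one generator in each degree, so $\dim\operatorname{Ext}^i_\Lambda(k,k)=i+1$. This is not periodic in $i$, so the orbit of $k$ is infinite. But it does not come alone: the modules $M_\lambda=\Lambda/(x-\lambda y)$, $\lambda\in k$, have different annihilators, and $\Omega M_\lambda=(x-\lambda y)\Lambda\cong\Lambda/(x+\lambda y)=M_{-\lambda}$. There are infinitely many orbits, and both conditions fail.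
\end{example}

\begin{example}\label{ex:Dbk}
The bounded derived category $D^b(k)$ of finite-dimensional vector spaces has finite-dimensional Hom-spaces and the pairwise nonisomorphic indecomposables $k[i]$, $i\in\mathbb Z$. It has dimension zero and infinitely many indecomposables.
\end{example}

Example~\ref{ex:klein} suggests that in a stable category an infinite orbit produces infinitely many other orbits, so that the answer should be yes. Example~\ref{ex:Dbk} shows that this is no formal property of triangulated categories with finite length Hom-sets. What distinguishes $\underline{\mathrm{CM}}(\Lambda)$ is a single object $Y$ that receives a nonzero map from every nonzero object (Lemma~\ref{lem:test}); in $D^b(k)$ no such object exists. We prove the equivalence under a formally weaker hypothesis.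

\begin{theorem}\label{thm:main}
Let $\Lambda$ be Iwanaga--Gorenstein and assume that all Hom-sets of $\underline{\mathrm{CM}}(\Lambda)$ have finite length over $R$. Then $\underline{\mathrm{CM}}(\Lambda)$ has dimension zero if and only if $\Lambda$ has finite CM type.
\end{theorem}

\begin{corollary}\label{cor:main}
Let $\Lambda$ be Iwanaga--Gorenstein with an isolated singularity. Then $\underline{\mathrm{CM}}(\Lambda)$ has dimension zero if and only if $\Lambda$ has finite CM type.
\end{corollary}

Sections~\ref{sec:conv}--\ref{sec:AR} construct the tools: the object $Y$, a Serre functor, Auslander--Reiten triangles, and a formula for the failure of $\operatorname{length}\operatorname{Hom}(U,-)$ to be additive on them. Section~\ref{sec:model} carries out the proof when there is one orbit. In general we assume that there are finitely many orbits and infinitely many indecomposables. Sections~\ref{sec:components}--\ref{sec:recurrence} discard the finite components, show that the Auslander--Reiten translation acts freely on the rest, and derive a linear recurrence for the sequences $i\mapsto\operatorname{length}\operatorname{Hom}(U,X[i])$.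 Section~\ref{sec:bounded} shows that the sequences are unbounded, Section~\ref{sec:generic} that they grow at most linearly, and Section~\ref{sec:ray} that linear growth produces indecomposables of slopes $1,2,3,\dots$, although finitely many orbits allow only finitely many slopes.

Completeness of $R$ gives the Krull--Schmidt property and the presentation of $R$ over a regular ring. The Iwanaga--Gorenstein property is used for $Y$ and for the Serre functor. After Section~\ref{sec:AR} modules reappear only in Section~\ref{sec:generic}, where a finite residue field has to be enlarged.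

\section{The stable category and a test object}\label{sec:conv}

Modules are finitely generated left modules unless stated otherwise. We write $\mathfrak m$ for the maximal ideal of $R$, $k=R/\mathfrak m$, and fix an integer $g\ge0$ that bounds both selfinjective dimensions of $\Lambda$. We put $\mathcal T=\underline{\mathrm{CM}}(\Lambda)$, write $\mathcal T(A,B)$ for its Hom-sets, assume from now on that they have finite length over $R$, and set
\[
\hom(A,B)=\operatorname{length}_R\mathcal T(A,B),\qquad \operatorname{end}(A)=\hom(A,A).
\]

\subsection*{The triangulated structure}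
The projective-injective objects of the Frobenius category $\mathrm{CM}(\Lambda)$ are the projective modules. The shift $M[1]$ is defined by an exact sequence $0\to M\to P\to M[1]\to0$ with $P$ projective and $M[1]$ CM, short exact sequences of CM modules give the triangles, and
\[
\mathcal T(M,N[i])\cong\operatorname{Ext}^i_\Lambda(M,N)\qquad(i>0)
\]
naturally. If $P\to N$ is an epimorphism with $P$ projective, then $\mathcal T(M,N)$ is the cokernel of $\operatorname{Hom}_\Lambda(M,P)\to\operatorname{Hom}_\Lambda(M,N)$. An exact functor between Frobenius categories that preserves projectives induces a triangle functor on stable categories. Since $\operatorname{Ext}^i_\Lambda(\Omega^tN,\Lambda)=\operatorname{Ext}^{i+t}_\Lambda(N,\Lambda)$ for $i>0$, every $t$-th syzygy with $t\ge g$ is CM. If $A\to B\to C\to A[1]$ is a triangle, the long exact sequence gives $\hom(U,B)\le\hom(U,A)+\hom(U,C)$; we call this \emph{subadditivity}.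

\subsection*{Krull--Schmidt categories}
An additive category is \emph{Krull--Schmidt} if every object is a finite direct sum of objects with local endomorphism rings. Then the decomposition is unique up to isomorphism and idempotents split. Conversely, an additive category is Krull--Schmidt if idempotents split and all endomorphism rings are semiperfect; artinian rings and module-finite algebras over the complete local ring $R$ are semiperfect. We write $W\mid M$ if $W$ is a direct summand of $M$ and $[M:W]$ for the multiplicity of an indecomposable $W$ in $M$. When indecomposables are counted or summed over, isomorphism classes are meant.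

\begin{lemma}\label{lem:KS}
The category $\mathcal T$ is Krull--Schmidt. The algebra $\Lambda$ has finite CM type if and only if $\mathcal T$ has finitely many indecomposables, and $\mathcal T$ has dimension zero if and only if its indecomposables form finitely many orbits under $[1]$.
\end{lemma}

\begin{proof}
The category $\operatorname{mod}\Lambda$ is Krull--Schmidt because $R$ is complete, and $\mathrm{CM}(\Lambda)$ is closed under summands. If $M$ is indecomposable, CM and not projective, the endomorphisms of $M$ that factor through projectives form a proper ideal of the local ring $\operatorname{End}_\Lambda(M)$. Hence $\mathcal T(M,M)$ is local, and a map between two such modules that is invertible in $\mathcal T$ is invertible. So $\mathcal T$ is Krull--Schmidt and its indecomposables are the nonprojective indecomposables of $\mathrm{CM}(\Lambda)$. There are finitely many indecomposable projectives, the summands of $\Lambda$. Both equivalences follow from the uniqueness of decompositions.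
\end{proof}

The \emph{radical} $\operatorname{rad}(A,B)$ consists of the $f\colon A\to B$ such that $1_A-f'f$ is invertible for all $f'\colon B\to A$; such maps are called \emph{radical}. This is a two-sided ideal of $\mathcal T$, and $\operatorname{rad}(A,A)$ is the Jacobson radical of $\mathcal T(A,A)$. If $A$ is indecomposable, $f$ is radical if and only if it is not split mono; if $B$ is indecomposable, if and only if it is not split epi. The ideal $\operatorname{rad}^2$ consists of the sums of composites of two radical maps. For an indecomposable $Z$ the ring $\mathcal T(Z,Z)/\operatorname{rad}(Z,Z)$ is a division ring; it is killed by $\mathfrak m$, because $\mathfrak m\,\mathcal T(Z,Z)$ is a nilpotent ideal. We let $\kappa_Z\ge1$ be its length. Decomposing $M$ gives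
\begin{equation}\label{eq:mult}
\operatorname{length}\mathcal T(Z,M)/\operatorname{rad}(Z,M)=\kappa_Z[M:Z]=\operatorname{length}\mathcal T(M,Z)/\operatorname{rad}(M,Z).
\end{equation}

\subsection*{The test object}
A nonzero object of $\mathcal T$ is a module with an infinite minimal projective resolution, and each term of it is seen by $\Lambda/\operatorname{rad}\Lambda$. Moving this module into $\mathrm{CM}(\Lambda)$ gives the object that is missing in Example~\ref{ex:Dbk}.

\begin{lemma}\label{lem:test}
Let $Y=\Omega^g(\Lambda/\operatorname{rad}\Lambda)\in\mathrm{CM}(\Lambda)$. Then $\mathcal T(M,Y)\ne0$ for every nonzero $M\in\mathcal T$.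
\end{lemma}

\begin{proof}
Let $M'=M[g+1]$, a nonprojective CM module. Since $\operatorname{Ext}^{>0}_\Lambda(M',P)=0$ for projective $P$, dimension shifting gives
\[
\mathcal T(M,Y)\cong\mathcal T(M',Y[g+1])\cong\operatorname{Ext}^{g+1}_\Lambda(M',Y)\cong\operatorname{Ext}^1_\Lambda(M',\Lambda/\operatorname{rad}\Lambda).
\]
As $\Lambda$ is semiperfect, $M'$ has a minimal projective resolution $P_\bullet$, and the last group is $\operatorname{Hom}_\Lambda(P_1,\Lambda/\operatorname{rad}\Lambda)$. It is nonzero because $P_1\ne0$, the module $M'$ not being projective.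
\end{proof}

\section{Serre duality}\label{sec:serre}

We need a Serre functor on $\mathcal T$. No assumption makes $R$ Cohen--Macaulay or provides a canonical module, so we pass to a regular ring and use that a complex with cohomology of finite length sees only the last term of its injective resolution.

By Cohen's structure theorem $R$ is a quotient of a complete regular local ring $S$. Let $d=\dim S$ and let $I=(I^0\to\dots\to I^d)$ be the minimal injective resolution of $S$. The associated primes of $I^p$ have height $p$, so $\operatorname{Hom}_S(F,I^p)=0$ for $F$ of finite length and $p<d$, and $I^d$ is the injective hull of $k$. Let $D=\operatorname{Hom}_S(-,I^d)$. This is Matlis duality: an exact duality on $R$-modules of finite length that preserves length and satisfies $D^2\cong\mathrm{id}$.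

\begin{lemma}\label{lem:dual}
The functor $(-)^*=\operatorname{Hom}_\Lambda(-,\Lambda)$ is a duality between $\mathrm{CM}(\Lambda)$ and $\mathrm{CM}(\Lambda^{\mathrm{op}})$ and induces $\mathcal T^{\mathrm{op}}\simeq\underline{\mathrm{CM}}(\Lambda^{\mathrm{op}})$. Every $M\in\mathrm{CM}(\Lambda)$ has a complete resolution: an acyclic complex $P^\bullet$ of projectives with all cocycle modules CM and $M=\operatorname{Im}(P^0\to P^1)$.
\end{lemma}

\begin{proof}
Let $P_\bullet\to M$ be a projective resolution. As $M$ is CM, the sequence $0\to M^*\to P_0^*\to P_1^*\to\cdots$ is exact. Each kernel in it is a $g$-th syzygy of a later cokernel, hence CM over $\Lambda^{\mathrm{op}}$; in particular $M^*$ is CM. For the same reason the sequence stays exact when dualized again, which gives $P_1\to P_0\to M^{**}\to0$ and $M\cong M^{**}$. The duality preserves projectives. Splicing $P_\bullet$ with the dual of a projective resolution of $M^*$ gives a complete resolution.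
\end{proof}

\begin{proposition}\label{prop:serre}
There is an $R$-linear autoequivalence $\mathbb S$ of $\mathcal T$ with isomorphisms
\[
D\,\mathcal T(N,M)\cong\mathcal T(M,\mathbb SN)
\]
natural in $M$ and $N$, and $\mathbb S(N[1])\cong(\mathbb SN)[1]$ for every object $N$.
\end{proposition}

\begin{proof}
\emph{Step 1: a complex that computes $D\,\mathcal T(N,M[i])$.} Fix $N\in\mathrm{CM}(\Lambda)$. Let $P^\bullet$ be a complete resolution of $M$ and put
\[
\mathcal C=\operatorname{Hom}_\Lambda(N,P^\bullet)=N^*\otimes_\Lambda P^\bullet .
\]
The cocycle module $Z^i=\operatorname{Ker}(P^i\to P^{i+1})$ is $M[i-1]$ in $\mathcal T$, because $Z^1=M$ and $0\to Z^i\to P^i\to Z^{i+1}\to0$ is exact. The group $H^i(\mathcal C)$ is $\operatorname{Hom}_\Lambda(N,Z^i)$ modulo the maps that factor through $P^{i-1}\to Z^i$, so $H^i(\mathcal C)=\mathcal T(N,M[i-1])$. It has finite length by hypothesis. Therefore $\operatorname{Hom}_S(\mathcal C,I^p)$ is acyclic for $p<d$. Filtering the total complex $\operatorname{Hom}_S(\mathcal C,I)$, whose term of degree $j$ is $\bigoplus_p\operatorname{Hom}_S(\mathcal C^{p-j},I^p)$,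 by the index $p$, we obtain
\[
H^j\operatorname{Hom}_S(\mathcal C,I)\cong DH^{d-j}(\mathcal C)=D\,\mathcal T(N,M[d-j-1]).
\]

\emph{Step 2: passage to the derived category.} Let $N'=\operatorname{Hom}_S(N^*,I)$, a complex of $\Lambda$-modules in degrees $0,\dots,d$ with finitely generated cohomology $\operatorname{Ext}^p_S(N^*,S)$. Consider the exact sequence of brutal truncations $0\to\mathcal C^{\ge1}\to\mathcal C\to\mathcal C^{\le0}\to0$ and apply $\operatorname{Hom}_S(-,I)$. The complex $\operatorname{Hom}_S(\mathcal C^{\ge1},I)$ lives in degrees $\le d-1$. By adjunction $\operatorname{Hom}_S(\mathcal C^{\le0},I)=\operatorname{Hom}_\Lambda(P^{\le0},N')$, and $P^{\le0}$ is a projective resolution of $M$, so its $j$-th cohomology is $\operatorname{Hom}_{D(\Lambda)}(M,N'[j])$, where $D(\Lambda)$ is the derived category. The long exact sequence gives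
\[
\operatorname{Hom}_{D(\Lambda)}(M,N'[d+1])\cong D\,\mathcal T(N,M[-2]).
\]
This is natural in $M\in\mathrm{CM}(\Lambda)$: a map $\phi\colon M\to M_1$ lifts to a map of complete resolutions (to the left by projectivity, to the right because $\operatorname{Ext}^1_\Lambda(\mathrm{CM},\text{projective})=0$), the lift respects the truncations, and it induces $\phi[i-1]$ on $Z^i$.

\emph{Step 3: replacing $N'$ by a CM module.} Since $\Lambda$ is noetherian, $N'$ is quasi-isomorphic to a complex $Q$ of finitely generated projectives with $Q^q=0$ for $q>d$. Let $t=g+1$ and $L=\operatorname{Coker}(Q^{-t-1}\to Q^{-t})$. As $H^q(Q)=0$ for $q<0$, the truncation $Q^{\le-t}$ is a projective resolution of $L$ placed in degree $-t$, and $L$ is a $g$-th syzygy of $\operatorname{Coker}(Q^{-2}\to Q^{-1})$, hence CM. The bounded complex $Q^{>-t}$ is built from the $Q^q[-q]$ with $q\le d$, and $\operatorname{Hom}_{D(\Lambda)}(M,Q^q[j-q])=\operatorname{Ext}^{j-q}_\Lambda(M,Q^q)=0$ for $j>d$. So the triangle $Q^{>-t}\to Q\to Q^{\le-t}\to Q^{>-t}[1]$ gives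
\[
\operatorname{Hom}_{D(\Lambda)}(M,N'[d+1])\cong\operatorname{Ext}_\Lambda^{t+d+1}(M,L)\cong\mathcal T(M,L[t+d+1]).
\]
Together with Step 2 this is an isomorphism $D\,\mathcal T(N,M[-2])\cong\mathcal T(M,L[t+d+1])$ of functors of $M\in\mathrm{CM}(\Lambda)$ that factor through $\mathcal T$, hence of functors on $\mathcal T$. Replacing $M$ by $M[2]$ and setting $\mathbb SN=L[t+d-1]$ we get $D\,\mathcal T(N,-)\cong\mathcal T(-,\mathbb SN)$.

\emph{Step 4: $\mathbb S$ is an autoequivalence.} By Yoneda's lemma $\mathbb S$ extends uniquely to a functor that makes the isomorphism natural in $N$; it is $R$-linear because all isomorphisms above are. Maps $\mathbb SN\to\mathbb SN_1$ correspond to natural transformations $D\,\mathcal T(N,-)\to D\,\mathcal T(N_1,-)$, these by Matlis duality to natural transformations $\mathcal T(N_1,-)\to\mathcal T(N,-)$, and these to maps $N\to N_1$. So $\mathbb S$ is fully faithful. By Lemma~\ref{lem:dual}, Steps 1--3 apply to $\Lambda^{\mathrm{op}}$ and give for each $M$ an object $M'$ with $D\,\mathcal T(-,M)\cong\mathcal T(M',-)$. Then $\mathcal T(-,M)\cong D\,\mathcal T(M',-)\cong\mathcal T(-,\mathbb SM')$,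 so $M\cong\mathbb SM'$ and $\mathbb S$ is dense. Finally
\[
\mathcal T(M,\mathbb S(N[1]))\cong D\,\mathcal T(N,M[-1])\cong\mathcal T(M[-1],\mathbb SN)\cong\mathcal T(M,(\mathbb SN)[1])
\]
naturally in $M$.
\end{proof}

Put $\tau=[-1]\circ\mathbb S$, the \emph{Auslander--Reiten translation}. It is an $R$-linear autoequivalence that commutes with $[1]$ on objects, and
\begin{equation}\label{eq:serre}
\hom(B,A[1])=\hom(A[1],\mathbb SB)=\hom(A,\tau B).
\end{equation}
Since $\mathcal T(Y,M)\cong D\,\mathcal T(\mathbb S^{-1}M,Y)$, Lemma~\ref{lem:test} becomes two-sided: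
\begin{equation}\label{eq:test}
\mathcal T(M,Y)\ne0\quad\text{and}\quad\mathcal T(Y,M)\ne0\qquad\text{for all }0\ne M\in\mathcal T.
\end{equation}

\section{Auslander--Reiten triangles and the jump formula}\label{sec:AR}

Let $Z$ be indecomposable. Choose $0\ne\eta\in D\,\mathcal T(Z,Z)$ vanishing on $\operatorname{rad}(Z,Z)$, let $h\colon Z\to\mathbb SZ$ be the corresponding map, and complete it to a triangle
\[
\tau Z\xrightarrow{\ a\ }E_Z\xrightarrow{\ b\ }Z\xrightarrow{\ h\ }\mathbb SZ ,
\]
the \emph{Auslander--Reiten (AR) triangle} ending at $Z$.

\begin{lemma}\label{lem:AR}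
The maps $a$ and $b$ are radical. Every map $V\to Z$ that is not split epi factors through $b$, and every map $\tau Z\to W$ that is not split mono factors through $a$.
\end{lemma}

We call $b$ the \emph{sink map} of $Z$ and $a$ the \emph{source map} of $\tau Z$.

\begin{proof}
As $h\ne0$, $hb=0$ and $a\circ h[-1]=0$ up to sign, $b$ is not split epi and $a$ is not split mono; since $Z$ and $\tau Z$ are indecomposable, both are radical. Let $v\colon V\to Z$ not be split epi. By naturality $hv$ corresponds to the form $\alpha\mapsto\eta(v\alpha)$ on $\mathcal T(Z,V)$. No $v\alpha$ is invertible, so the form is zero, $hv=0$, and $v$ factors through $b$. Let $u\colon\tau Z\to W$ not be split mono. Up to an isomorphism of the target, $u[1]=\mathbb S(w)$ for a map $w\colon Z\to W'$ that is not split mono. The composite $\mathbb S(w)h$ corresponds to the form $\beta\mapsto\eta(\beta w)$ on $\mathcal T(W',Z)$, which is zero. So $u\circ h[-1]=0$ and $u$ factors through $a$.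
\end{proof}

For indecomposables $Z,W$ put $s(Z,W)=\operatorname{length}_R\operatorname{rad}(Z,W)/\operatorname{rad}^2(Z,W)$.

\begin{lemma}\label{lem:irr}
Let $Z,W$ be indecomposable.
\begin{enumerate}
\item[(a)] We have
\begin{equation}\label{eq:irr}
s(W,Z)=\kappa_W[E_Z:W]=s(\tau Z,W).
\end{equation}
Consequently $s(Z,W)=\kappa_Z[E_W:Z]=\kappa_W[E_{\tau^{-1}Z}:W]$ is a multiple of both $\kappa_Z$ and $\kappa_W$, and $W\mid E_Z$ if and only if $Z\mid E_{\tau^{-1}W}$.
\item[(b)] The restriction of $b$ to an indecomposable summand of $E_Z$ is not in $\operatorname{rad}^2$.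
\item[(c)] The numbers $s$ and $\kappa$ are invariant under $\tau$ and $[1]$, and $E_{\tau Z}\cong\tau E_Z$, $E_{Z[1]}\cong E_Z[1]$.
\end{enumerate}
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:AR}, $\operatorname{rad}(W,Z)=b\,\mathcal T(W,E_Z)$. Moreover $\operatorname{rad}^2(W,Z)=b\operatorname{rad}(W,E_Z)$: in a composite $vu$ of radical maps write $v=bv'$, and $v'u$ is radical. If $b\phi=b\psi$ with $\psi$ radical, then $\phi-\psi$ factors through $a$, so $\phi$ is radical. Hence $b$ induces an isomorphism $\mathcal T(W,E_Z)/\operatorname{rad}(W,E_Z)\cong\operatorname{rad}(W,Z)/\operatorname{rad}^2(W,Z)$. With \eqref{eq:mult} this gives the first equality in \eqref{eq:irr}, and applied to the inclusion of a summand it gives (b). Exchanging the roles of $a$ and $b$ and reversing all composites shows that $a$ induces $\mathcal T(E_Z,W)/\operatorname{rad}(E_Z,W)\cong\operatorname{rad}(\tau Z,W)/\operatorname{rad}^2(\tau Z,W)$, which is the second equality. An $R$-linear autoequivalence $\phi$ preserves $\operatorname{rad}$, hence $s$ and $\kappa$, and then $[E_{\phi Z}:\phi W]=[E_Z:W]$ by \eqref{eq:irr}.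
\end{proof}

The next formula is the source of all numerical information in the proof: $\hom(U,-)$ is additive on all AR triangles but finitely many, and on those it fails in a definite direction.

\begin{lemma}[jump formula]\label{lem:jump}
For every object $U$ and every indecomposable $Z$,
\begin{equation}\label{eq:jump}
\hom(U,Z)+\hom(U,\tau Z)-\hom(U,E_Z)=\delta_U(Z):=\kappa_Z\bigl([U:Z]+[U:Z[-1]]\bigr).
\end{equation}
\end{lemma}

\begin{proof}
Apply $\mathcal T(U,-)$ to $Z[-1]\to\tau Z\to E_Z\to Z\to\mathbb SZ$. The left side of \eqref{eq:jump} is the sum of the lengths of the images of $\mathcal T(U,h)$ and $\mathcal T(U,h[-1])\cong\mathcal T(U[1],h)$. The image of $\mathcal T(U,h)$ is $\mathcal T(U,Z)/b\,\mathcal T(U,E_Z)=\mathcal T(U,Z)/\operatorname{rad}(U,Z)$, of length $\kappa_Z[U:Z]$ by \eqref{eq:mult}. The same computation for $U[1]$ gives $\kappa_Z[U[1]:Z]=\kappa_Z[U:Z[-1]]$.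
\end{proof}

\section{The case of one orbit}\label{sec:model}

Suppose that the indecomposables of $\mathcal T$ are the objects $X[i]$, $i\in\mathbb Z$, and that these are pairwise nonisomorphic. We show that this is impossible. Each step of the general proof appears here in its simplest form; one inequality is borrowed from Section~\ref{sec:generic}. Nothing in this section is used later.

Write $\tau X\cong X[p]$, $E_X=\bigoplus_aX[a]^{b_a}$, $b=\sum_ab_a$, $\kappa=\kappa_X$ and $h(i)=\hom(X,X[i])$. By \eqref{eq:irr}, $s(X[a],X)=s(X[p],X[a])=s(X[p-a],X)$, so $b_a=b_{p-a}$. Serre duality gives $h(-i)=\hom(X[-i],X[p+1])=h(i+p+1)$, and the jump formula for $U=X$, $Z=X[i]$ reads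
\begin{equation}\label{eq:model}
h(i)+h(i+p)-\sum_ab_ah(i+a)=\begin{cases}\kappa,&i\in\{0,1\},\\0,&\text{otherwise.}\end{cases}
\end{equation}
In $D^b(k)$ these data are $p=-1$, $b=0$, and $h$ is supported at $0$. In $\mathcal T$, the object $Y$ is a finite sum of shifts of $X$ and $\hom(Y,X[i])\ge1$ for all $i$, so $\sum_{i=1}^Ih(i)$ grows at least linearly in $I$.

\emph{The case $p=0$.} If $b_a=0$ for all $a\ne0$, then a map $X[j]\to X$ with $j\ne0$ factors through the sink map $X^{b_0}\to X$ again and again, so it lies in $\operatorname{rad}(X,X)^l\,\mathcal T(X[j],X)$ for all $l$ and vanishes; then $h$ is supported at $0$, which $Y$ forbids. So $b_a=b_{-a}\ge1$ for some $a\ne0$. The function $f(i)=\hom(Y\oplus X,X[i])$ is positive, and \eqref{eq:jump} gives $2f(i)\ge f(i+a)+f(i-a)$, strictly at $i=0$. But a positive concave sequence $l\mapsto f(la)$ on $\mathbb Z$ is constant. Hence $p\ne0$.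

\emph{Bounded growth.} Suppose that $h$ is bounded on $i>0$, hence on $\mathbb Z$ by the symmetry of $h$. Summing \eqref{eq:model} over $1\le i\le I$ gives $(2-b)\sum_{i=1}^Ih(i)=O(1)$, so $b=2$, and $b_a=b_{p-a}$ forces $E_X=X[a]\oplus X[a']$ with $a+a'=p$. Multiply \eqref{eq:model} by the tent function $\psi(i)=\max(0,T-|i|)$, $T\ge1$, and sum by parts:
\[
\kappa(2T-1)=\sum_ih(i)\bigl(\psi(i)+\psi(i-p)-\psi(i-a)-\psi(i-a')\bigr).
\]
Because $0+p=a+a'$, the bracket vanishes where $\psi$ is affine. It is nonzero only at boundedly many $i$ near $0$ and $\pm T$, and there it is bounded. So the right side is bounded in $T$, and the left side is not.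

\emph{Unbounded growth.} Now \eqref{eq:model} alone gives no contradiction. For $\kappa=1$, $p=2$ and $E_X=X[1]^b$ it has the symmetric solution with $h(1)=h(2)=1$, $h(3)=b$, $h(i+2)=bh(i+1)-h(i)$ for $i\ge2$, which grows linearly for $b=2$ and exponentially for $b\ge3$. Two further arguments are needed.

First, once bounded growth is excluded, an argument with generic morphisms gives $|\hom(A,B)-\hom(A,\tau B)|\le\operatorname{end}(A)+\operatorname{end}(B)$ (Corollary~\ref{cor:tau}). So $|h(i+p)-h(i)|\le2h(0)$. Put $N=\bigoplus_{c=0}^{|p|-1}X[-c]$. The increments of $i\mapsto\hom(N,X[i])$ are the numbers $h(i+|p|)-h(i)$. They are bounded integers satisfying a linear recurrence for large $i$, hence eventually periodic (Lemma~\ref{lem:windows}). Thus $\hom(N,X[i])=ci+O(1)$ as $i\to+\infty$, and $c>0$ as $h$ is unbounded. An object $M$ with $\rho$ indecomposable summands has $\hom(N,M[i])=\rho ci+O(1)$, and \eqref{eq:jump} gives $b=2$ again.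

Second, let $X\xrightarrow{a}X'\oplus X''\xrightarrow{w}\tau^{-1}X$ be the AR triangle starting at $X$, let $\pi$ be the projection to $X'$, and $f=\pi a$. If $f=hg$ with $g$ not split mono, then $h$ is split epi: write $g=g'a$, so that $(\pi-hg')a=0$ and $\pi-hg'=yw$ for some $y$; restricting to $X'$ shows that $hg'|_{X'}$ differs from $1_{X'}$ by a radical map. Suppose that $\mathcal T(N[-i],f)$ kills some $u\ne0$. In the triangle $N[-i]\xrightarrow{u}X\xrightarrow{g}A'\to N[-i+1]$ the map $g$ is not split mono and $f=hg$. So $h$ is split epi, and the cokernel of $\mathcal T(N[-i],f)$ has length at most $\hom(N,N[1])$. Thus for each $i$ the map $\mathcal T(N[-i],f)$ is injective or has bounded cokernel. Its source and target both have length $ci+O(1)$, so kernel and cokernel are both bounded. The cone $C$ of $f$ then has $\hom(N,C[i])=O(1)$, so $C=0$, and the radical map $f$ is invertible, which is absurd.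

With several orbits the summand $X'$ may grow faster than $X$. The last argument then shows that the middle term is indecomposable and has twice the slope, and it has to be iterated.

\section{Discarding the finite components}\label{sec:components}

One implication of Theorem~\ref{thm:main} is contained in Lemma~\ref{lem:KS}. \emph{From now on $\mathcal T$ has dimension zero}, and we prove that it has finitely many indecomposables.

The \emph{neighbors} of an indecomposable $Z$ are $\tau^{\pm1}Z$ and the indecomposable summands of $E_Z$ and $E_{\tau^{-1}Z}$. There are finitely many, and the relation is symmetric by Lemma~\ref{lem:irr}(a). The \emph{components} are the classes of the equivalence relation it generates. By Lemma~\ref{lem:irr}(c), $\tau$ and $[1]$ map neighbors to neighbors and permute the components; $\tau$ maps each component to itself.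

\begin{lemma}\label{lem:propagate}
Let $\phi$ be $\tau$ or $[1]$. If an indecomposable has a finite $\phi$-orbit, then so does every member of its component.
\end{lemma}

\begin{proof}
If $\phi^qZ\cong Z$ with $q\ne0$, then $\phi^q$ permutes the finitely many neighbors of $Z$, so these have finite orbits. Now use induction along chains of neighbors.
\end{proof}

\begin{lemma}\label{lem:finite}
\begin{enumerate}
\item[(a)] If $\mathcal C$ is a finite component, $Z\in\mathcal C$, and $U\notin\mathcal C$ is indecomposable, then $\mathcal T(U,Z)=0=\mathcal T(Z,U)$.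
\item[(b)] There are finitely many finite components.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) A map $u\colon U\to Z$ is not split epi, so it factors through the sink map of $Z$, whose source has all its summands in $\mathcal C$. Repeating this $l$ times writes $u$ as a sum of maps $U\to Z'$ followed by $l$ radical maps between members of $\mathcal C$. The ring $\mathcal T(\bigoplus_{\mathcal C}Z',\bigoplus_{\mathcal C}Z')$ has finite length, so its radical is nilpotent and $u=0$. A map $Z\to U$ is factored through source maps $Z'\to E_{\tau^{-1}Z'}$ in the same way.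

(b) By \eqref{eq:test} and (a), $Y$ has an indecomposable summand in each finite component.
\end{proof}

Let $\mathcal T_\infty$ be the full subcategory of objects all of whose indecomposable summands lie in infinite components. By Lemma~\ref{lem:finite}(b) it suffices to show that $\mathcal T_\infty=0$. The subcategory $\mathcal T_\infty$ is closed under summands, shifts, $\tau^{\pm1}$ and $Z\mapsto E_Z$. It is also closed under cones. Indeed, let $A\to B\to C\to A[1]$ be a triangle with $A,B\in\mathcal T_\infty$, and let $C'$ be an indecomposable summand of $C$ in a finite component. By Lemma~\ref{lem:finite}(a) the composite $C'\to C\to A[1]$ is zero, so the inclusion $C'\to C$ factors through $B$ and is zero as well, a contradiction. Let $Y_\infty$ be the sum of the summands of $Y$ in infinite components. By Lemma~\ref{lem:finite}(a) and \eqref{eq:test},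
\begin{equation}\label{eq:testinf}
\hom(Y_\infty,M)\ge1\qquad\text{for all }0\ne M\in\mathcal T_\infty.
\end{equation}

\emph{We assume $\mathcal T_\infty\ne0$ and derive a contradiction.} In the sequel, objects lie in $\mathcal T_\infty$ unless stated otherwise.

\begin{lemma}\label{lem:free}
If $Z$ is indecomposable and $Z[p]\cong Z$, then $p=0$.
\end{lemma}

\begin{proof}
Otherwise all members of the component of $Z$ have finite $[1]$-orbits by Lemma~\ref{lem:propagate}. There are finitely many orbits, so the component would be finite.
\end{proof}

So the indecomposables of $\mathcal T_\infty$ are pairwise nonisomorphic objects $X_j[i]$, $1\le j\le n$, $i\in\mathbb Z$, with $n\ge1$. Since $\tau$ permutes the $n$ orbits, there are $m\ge1$ and $p_1,\dots,p_n\in\mathbb Z$ with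
\[
\tau^mX_j\cong X_j[p_j]\qquad(1\le j\le n).
\]
Put $G=X_1\oplus\dots\oplus X_n$. It controls all other objects: if $U$ is a sum of indecomposables $X_{j_v}[a_v]$, $v=1,\dots,w$, then
\begin{equation}\label{eq:dom}
\hom(U,M[i])\le\sum_{v=1}^w\hom(G,M[i-a_v])\qquad\text{for all }M\text{ and }i.
\end{equation}

\section{The translation acts freely}\label{sec:tau}

\begin{proposition}\label{prop:tau}
We have $p_j\ne0$ for all $j$. Consequently $\tau$ acts freely on the indecomposables of $\mathcal T_\infty$, with finitely many orbits.
\end{proposition}

For one orbit this was the fact that a positive concave sequence on $\mathbb Z$ is constant. In general $\mathbb Z$ is replaced by the graph of $\tau$-orbits of a component, with weights. We express concavity through a quadratic form and test the form on long paths. The paths must extend in both directions from a fixed vertex: on a half-line $x_0,x_1,\dots$ the constant function $1$ is positive and concave, strictly at $x_0$ where $2f(x_0)-f(x_1)=1$. Two-sided paths exist because the shift acts on the graph with finitely many orbits.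

\begin{proof}
Suppose $p_j=0$ and let $\mathcal C$ be the component of $X_j$. By Lemma~\ref{lem:propagate} every $Z=X_l[i]\in\mathcal C$ satisfies $\tau^qZ\cong Z$ for some $q>0$. Then $Z\cong\tau^{mq}Z\cong Z[qp_l]$, so $p_l=0$ by Lemma~\ref{lem:free}. Hence $\tau^mZ\cong Z$ for all $Z\in\mathcal C$, and the set $\Gamma$ of $\tau$-orbits in $\mathcal C$ is infinite.

\emph{The graph.} For $x,y\in\Gamma$ let $\hat s_{xy}=\sum_{Z\in x,\,W\in y}s(Z,W)$. Since $s(Z,W)=s(W,\tau^{-1}Z)$ by \eqref{eq:irr}, we have $\hat s_{xy}=\hat s_{yx}$. Call $x\ne y$ adjacent if $\hat s_{xy}>0$. This makes $\Gamma$ a connected, locally finite graph. Let $\kappa_x$ be the value of $\kappa$ on $x$. If $x,y$ are adjacent, choose $(Z,W)\in x\times y$ with $s(Z,W)>0$. Then $s(Z,W)\ge\max(\kappa_x,\kappa_y)$ by Lemma~\ref{lem:irr}(a), and $s$ is constant on the $\tau$-orbit of $(Z,W)$, which has $\operatorname{lcm}(|x|,|y|)$ elements. Therefore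
\begin{equation}\label{eq:edge}
\hat s_{xy}\ge\max(|x|,|y|)\max(\kappa_x,\kappa_y)\ge\sqrt{|x|\,|y|\,\kappa_x\kappa_y}.
\end{equation}

\emph{Two-sided paths.} The group $\{p\in\mathbb Z:\mathcal C[p]=\mathcal C\}$ acts on the graph. If $Z$ and $Z[p]$ both lie in $\mathcal C$ then $\mathcal C[p]=\mathcal C$, so there are at most $n$ orbits of vertices. Balls in $\Gamma$ are finite and $\Gamma$ is infinite and connected, so for every $L$ there is a geodesic of length $2L$. Translate its midpoint into a fixed set of at most $n$ representatives. One representative $x_0$ occurs for infinitely many $L$, and for these $L$ there is a path of distinct vertices $x_{-L},\dots,x_0,\dots,x_L$.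

\emph{A positive concave function.} Choose $Z_0\in x_0$, put $U=Y_\infty\oplus Z_0$ and $f(M)=\sum_{l=0}^{m-1}\hom(U,\tau^lM)$. On $\mathcal C$ the function $f$ is $\tau$-invariant, because $\tau^mZ\cong Z$, and positive by \eqref{eq:testinf}; we regard it as a function on $\Gamma$. Summing \eqref{eq:jump} over $\tau^lZ$ gives $2f(Z)-f(E_Z)=\sum_{l=0}^{m-1}\delta_U(\tau^lZ)\ge0$, with strict inequality for $Z=Z_0$. Summing over $Z\in x$ and using $[E_Z:W]=s(W,Z)/\kappa_W$,
\[
J(x):=2|x|f(x)-\sum_{y}\frac{\hat s_{xy}f(y)}{\kappa_y}\ \ge0,\qquad J(x_0)>0 .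
\]

\emph{The quadratic form.} For finitely supported $\psi\colon\Gamma\to\mathbb R$ let
\[
B(\psi)=\sum_x\frac{2|x|\psi(x)^2}{\kappa_x}-\sum_{x,y}\frac{\hat s_{xy}\,\psi(x)\psi(y)}{\kappa_x\kappa_y}.
\]
From $2\psi(x)\psi(y)\le\psi(x)^2f(y)/f(x)+\psi(y)^2f(x)/f(y)$ and the symmetry of $\hat s$ we get
\[
B(\psi)\ge\sum_x\frac{\psi(x)^2}{\kappa_xf(x)}\Bigl(2|x|f(x)-\sum_y\frac{\hat s_{xy}f(y)}{\kappa_y}\Bigr)=\sum_x\frac{\psi(x)^2J(x)}{\kappa_xf(x)} .
\]
Let $t_i=1-|i|/L$, $\psi(x_i)=t_i\sqrt{\kappa_{x_i}/|x_i|}$ on the path and $\psi=0$ elsewhere. The lower bound gives $B(\psi)\ge J(x_0)/(|x_0|f(x_0))>0$, independently of $L$. On the other hand, keeping in the second sum of $B(\psi)$ only the pairs of consecutive vertices and using \eqref{eq:edge} and $t_{\pm L}=0$,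
\[
B(\psi)\le2\sum_{i=-L}^Lt_i^2-2\sum_{i=-L}^{L-1}t_it_{i+1}=\sum_{i=-L}^{L-1}(t_i-t_{i+1})^2=\frac2L .
\]
This is a contradiction for large $L$, so $p_j\ne0$.

If $\tau^qX_j[i]\cong X_j[i]$, then $X_j[qp_j]\cong\tau^{mq}X_j\cong X_j$, so $q=0$. Finally $\tau^m$ has $|p_j|$ orbits on $\{X_j[i]\}_i$.
\end{proof}

\section{A linear recurrence}\label{sec:recurrence}

For one orbit the jump formula is itself a recurrence for $h$. For $n$ orbits it is a system, and we eliminate by taking a determinant.

\begin{lemma}\label{lem:rec}
There are $r\ge1$ and integers $\alpha_0,\dots,\alpha_r$ with $\alpha_0\alpha_r\ne0$ such that for every object $U$ there is $i_0(U)$ with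
\begin{equation}\label{eq:rec}
\sum_{c=0}^r\alpha_c\hom(U,X_j[i+c])=0\qquad\text{for all }j\text{ and all }|i|\ge i_0(U).
\end{equation}
\end{lemma}

\begin{proof}
Let $F$ be the free abelian group on the indecomposables; an object defines an element of $F$, the sum of its summands. By Lemma~\ref{lem:free}, $F$ is a free module over $\mathbb Z[\sigma^{\pm1}]$, $\sigma=[1]$, with basis $X_1,\dots,X_n$. The map $\mu\colon F\to F$, $\mu(Z)=Z+\tau Z-E_Z$, is $\mathbb Z[\sigma^{\pm1}]$-linear by Lemma~\ref{lem:irr}(c). Extend $\hom(U,-)$ linearly to $F$. If $v=\sum v_ZZ$ lies in the kernel of $\mu$, then \eqref{eq:jump} gives $0=\hom(U,\mu(v))=\kappa_U(v_U+v_{U[1]})$ for every indecomposable $U$. So $|v_{U[i]}|$ does not depend on $i$, and $v=0$ since $v$ has finite support. An injective endomorphism of a free module of finite rank over a domain has nonzero determinant. Write $\det\mu=\sigma^q\sum_{c=0}^r\alpha_c\sigma^c$ with $\alpha_0\alpha_r\ne0$. As $\mu\circ\operatorname{adj}(\mu)=\det\mu$, there are $y_j\in F$ with $\mu(y_j)=\sum_c\alpha_cX_j[c]$. The left side of \eqref{eq:rec} is $\hom(U,\mu(\sigma^iy_j))$,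 a combination of numbers $\delta_U(Z[i])$ with $Z$ in the support of $y_j$, and these vanish for large $|i|$. If $r$ were $0$, then $U=Y_\infty$ would contradict \eqref{eq:testinf}.
\end{proof}

\begin{lemma}\label{lem:windows}
Let $(x_i)$ be integers with $\sum_{c=0}^r\alpha_cx_{i+c}=0$ for $i\ge i_0$. If $|x_i|+\dots+|x_{i+r-1}|$ does not tend to infinity as $i\to+\infty$, then $(x_i)$ is eventually periodic, in particular bounded. The same holds for $i\to-\infty$ if the recurrence holds for $i\le-i_0$.
\end{lemma}

\begin{proof}
Infinitely many windows $(x_i,\dots,x_{i+r-1})$ lie in a finite set, so two windows at positions $i_0\le i<i'$ coincide. As $\alpha_r\ne0$, a window determines all later terms, so the sequence has period $i'-i$ from $i$ on. For $i\to-\infty$, a window determines all earlier terms because $\alpha_0\ne0$.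
\end{proof}

\section{Bounded growth is impossible}\label{sec:bounded}

\begin{proposition}\label{prop:bounded}
For $0\ne M\in\mathcal T_\infty$ the sequence $\hom(G,M[i])$ is unbounded as $i\to+\infty$ and unbounded as $i\to-\infty$.
\end{proposition}

The argument for one orbit used that the mesh relation has as many positive as negative terms, so that constants are annihilated, and that the linear function $i$ is annihilated too. In general the first holds after the vertices are weighted by the mean value $\beta$ of the bounded sequences, and the second requires a height function $\ell$ that has to be constructed.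

\begin{proof}
We treat $i\to+\infty$; for $i\to-\infty$ exchange the signs of all limits and averages. Let $\mathcal T^+$ be the full subcategory of all $M$ with $\hom(G,M[i])$ bounded as $i\to+\infty$, and suppose $\mathcal T^+\ne0$.

\emph{Step 1: boundedness on a component.} The subcategory $\mathcal T^+$ is closed under shifts and summands, and under cones by subadditivity. It is closed under $\tau^{\pm1}$, since $\hom(G,\tau^{\pm1}M[i])=\hom(\tau^{\mp1}G,M[i])$ is bounded by \eqref{eq:dom}. So it contains the neighbors of its indecomposables, and therefore a whole component $\mathcal C$. For $U,M\in\mathcal T^+$, as $i\to+\infty$, the number $\hom(U,M[i])$ is bounded by \eqref{eq:dom}, and so is $\hom(U,M[-i])=\hom(M,\mathbb SU[i])$, because $\mathbb SU=\tau U[1]\in\mathcal T^+$. As $\mathcal C$ meets finitely many $[1]$-orbits, for fixed $U\in\mathcal C$ the function $f(Z)=\hom(U,Z)$ is bounded on $\mathcal C$.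

\emph{Step 2: the weight $\beta$.} For $X_j\in\mathcal T^+$ the sequence $\hom(G,X_j[i])$ is eventually periodic by Lemmas~\ref{lem:rec} and~\ref{lem:windows}. Hence $\beta_0(M)=\lim_{I\to\infty}\frac1I\sum_{i=1}^I\hom(G,M[i])$ exists for $M\in\mathcal T^+$; it is additive on direct sums and invariant under $[1]$. Averaging \eqref{eq:dom} for $U=Y_\infty$ and using \eqref{eq:testinf} gives $1\le w\beta_0(M)$ for $M\ne0$, so $\beta_0(M)>0$. (This is the step that fails in $D^b(k)$.) Since $\delta_G(Z[i])=0$ for large $i$, \eqref{eq:jump} gives $\beta_0(E_Z)=\beta_0(Z)+\beta_0(\tau Z)$. Put $\beta(M)=\sum_{l=0}^{m-1}\beta_0(\tau^lM)$. Then $\beta(\tau Z)-\beta(Z)=\beta_0(\tau^mZ)-\beta_0(Z)=0$, as $\tau^mZ$ is a shift of $Z$. So $\beta$ is positive and $\tau$-invariant on $\mathcal C$, and $\beta(E_Z)=2\beta(Z)$.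

\emph{Step 3: the adjoint operator.} For $Z,W\in\mathcal C$ put
\[
\omega(Z,W)=\frac{\beta(Z)\beta(W)s(Z,W)}{\kappa_Z\kappa_W},\qquad\gamma(Z)=\frac{\beta(Z)^2}{\kappa_Z}.
\]
Then $\omega(\tau Z,\tau W)=\omega(Z,W)=\omega(W,\tau^{-1}Z)$ by Lemma~\ref{lem:irr}, and
\[
\sum_W\omega(Z,W)=\frac{\beta(Z)}{\kappa_Z}\,\beta(E_{\tau^{-1}Z})=2\gamma(Z).
\]
For $\psi\colon\mathcal C\to\mathbb R$ define
\[
(\mathcal L\psi)(Z)=\gamma(Z)\bigl(\psi(Z)+\psi(\tau^{-1}Z)\bigr)-\sum_W\omega(Z,W)\psi(W),
\]
so that $\mathcal L$ annihilates constants. For finitely supported $\psi$ we claim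
\begin{equation}\label{eq:adjoint}
\sum_Z\frac{(\mathcal L\psi)(Z)f(Z)}{\beta(Z)}=\sum_Z\frac{\psi(Z)\beta(Z)}{\kappa_Z}\,\delta_U(Z).
\end{equation}
Indeed, the coefficient of $\psi(W)$ on the left is $\frac{\beta(W)}{\kappa_W}\bigl(f(W)+f(\tau W)-\sum_Zs(Z,W)f(Z)/\kappa_Z\bigr)$, the last sum is $\hom(U,E_W)$ by \eqref{eq:irr}, and \eqref{eq:jump} applies.

\emph{Step 4: a height function.} There is $\ell\colon\mathcal C\to\mathbb R$ with $\ell(\tau^{-1}Z)=\ell(Z)+1$ and $\mathcal L\ell=0$. To see this, recall from Proposition~\ref{prop:tau} that $\tau$ acts freely on $\mathcal C$ and that the set $\Delta$ of $\tau$-orbits is finite. By freeness some $\ell_0$ satisfies the first condition, and we look for $\ell=\ell_0+q$ with $q$ a function on $\Delta$. Using $\sum_W\omega(Z,W)=2\gamma(Z)$ we have $(\mathcal L\ell)(Z)=\gamma(Z)+\sum_W\omega(Z,W)(\ell(Z)-\ell(W))$, so the equation to be solved is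
\begin{equation}\label{eq:laplace}
\sum_W\omega(Z,W)\bigl(q(Z)-q(W)\bigr)=-\rho(Z),\qquad\rho(Z)=\gamma(Z)-\sum_W\omega(Z,W)\bigl(\ell_0(W)-\ell_0(Z)\bigr),
\end{equation}
where $\rho$ is $\tau$-invariant. The left side is the Laplacian on $\Delta$ with weights $\omega_\Delta(x,y)=\sum_{W\in y}\omega(Z,W)$, $Z\in x$. By freeness each $\tau$-orbit on $x\times y$ contains exactly one pair with first entry $Z$, so $\omega_\Delta(x,y)$ is the sum of $\omega$ over the $\tau$-orbits on $x\times y$. The bijection $\iota(Z,W)=(W,\tau^{-1}Z)$ of $\mathcal C\times\mathcal C$ commutes with $\tau$, preserves $\omega$ and maps $x\times y$ onto $y\times x$. Hence $\omega_\Delta$ is symmetric. The graph on $\Delta$ given by $\omega_\Delta>0$ is connected, so the kernel of the Laplacian consists of the constants (a function in the kernel takes its maximum at all neighbors of a maximum point), and the image of this symmetric matrix consists of the functions with sum zero. It remains to check $\sum_\Delta\rho=0$. Let $A$ be the sum of $\omega(Z,W)(\ell_0(W)-\ell_0(Z))$ over all $\tau$-orbits of pairs. Reindexing by $\iota$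 shows that $A$ is also the sum of $\omega(Z,W)(\ell_0(Z)+1-\ell_0(W))$. Adding the two expressions, $2A=\sum\omega=2\sum_\Delta\gamma$, so $\sum_\Delta\rho=\sum_\Delta\gamma-A=0$ and \eqref{eq:laplace} is solvable.

\emph{Step 5: the tent function.} Let $\psi=\max(0,T-|\ell|)$ with $T>0$. An interval of length $\lambda$ contains $\ell(Z)$ for at most $|\Delta|(\lambda+1)$ members $Z$ of $\mathcal C$, so $\psi$ has finite support. The right side of \eqref{eq:adjoint} is at least its term for $Z=U$, hence at least $\beta(U)(T-|\ell(U)|)$. For the left side, let $\theta\ge1$ bound $|\ell(W)-\ell(Z)|$ for all pairs with $\omega(Z,W)>0$; such $\theta$ exists as these pairs form finitely many $\tau$-orbits. If $\ell(Z)$ has distance more than $\theta$ from $\{0,T,-T\}$, then $\psi$ agrees with an affine function of $\ell$ at all vertices that enter $(\mathcal L\psi)(Z)$, so $(\mathcal L\psi)(Z)=0$. There are at most $3|\Delta|(2\theta+1)$ other $Z$. For these, subtracting the constant $\psi(Z)$ and using $|\psi(W)-\psi(Z)|\le|\ell(W)-\ell(Z)|$ gives $|(\mathcal L\psi)(Z)|\le3\theta\gamma(Z)$. Since $f$ is bounded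 and $\gamma/\beta$ takes finitely many values, the left side of \eqref{eq:adjoint} is bounded independently of $T$. This is a contradiction for large $T$.
\end{proof}

Put $e(M)=\sum_{c=0}^{r-1}\hom(G,M[c])$. This function is additive on direct sums and subadditive on triangles.

\begin{corollary}\label{cor:proper}
For every $T$ only finitely many indecomposables $Z$ of $\mathcal T_\infty$ have $e(Z)\le T$.
\end{corollary}

\begin{proof}
By Lemmas~\ref{lem:rec} and~\ref{lem:windows} and Proposition~\ref{prop:bounded}, $e(X_j[i])\to\infty$ as $i\to\pm\infty$ for each $j$.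
\end{proof}

\section{Generic morphisms}\label{sec:generic}

Corollary~\ref{cor:proper} implies that the maps $A\to B$ have only finitely many cones. This rigidity bounds the size of $\mathcal T(A,B)$.

\begin{proposition}\label{prop:generic}
For all $A,B\in\mathcal T_\infty$,
\[
\hom(A,B)\le\operatorname{end}(A)+\operatorname{end}(B)+\hom(B,A[1]).
\]
\end{proposition}

\begin{corollary}\label{cor:tau}
For all $A,B\in\mathcal T_\infty$,
\begin{equation}\label{eq:tau}
|\hom(A,B)-\hom(A,\tau B)|\le\operatorname{end}(A)+\operatorname{end}(B).
\end{equation}
\end{corollary}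

\begin{proof}
By \eqref{eq:serre}, $\hom(B,A[1])=\hom(A,\tau B)$. Apply Proposition~\ref{prop:generic} to $(A,B)$, and to $(B,A[1])$, where the last term is $\hom(A[1],B[1])=\hom(A,B)$.
\end{proof}

The idea of the proof is as follows. For fixed $U$ the length of the cokernel of $\mathcal T(U,f)$ is minimal for generic $f\colon A\to B$, and minimality has a first-order consequence along every line $f+\lambda\varphi$. We want to apply it with $U=C[-1]$, where $C$ is the cone of $f$ itself. This is circular unless one $f$ is generic for all possible cones at once, and that is where finiteness enters. Genericity needs an infinite residue field, since over a finite one all points of a line may be exceptional. So we first enlarge $k$.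

\subsection*{Enlarging the residue field}
If $k$ is infinite put $R_a=R$ for all $a\ge0$. If $k$ is finite define $R=R_0\subset R_1\subset\cdots$ by $R_{a+1}=R_a[x]/(x^2+ux+v)$, where $u,v\in R_a$ are chosen so that the polynomial is irreducible over the finite residue field $k_a$ of $R_a$. Inductively, $R_a$ is noetherian, free of finite rank over $R$, hence $\mathfrak m$-adically complete, and $R_a/\mathfrak mR_a$ is a field. As every maximal ideal of $R_a$ lies over $\mathfrak m$, the ring $R_a$ is local with maximal ideal $\mathfrak mR_a$. In both cases let $d_a=[k_a:k]$, which is the rank of $R_a$ over $R$. Put $\Lambda_a=R_a\otimes_R\Lambda$, and $M_b=R_b\otimes_{R_a}M$ for a $\Lambda_a$-module $M$ and $b\ge a$.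

\begin{lemma}\label{lem:base}
\begin{enumerate}
\item[(a)] Every $\Lambda_a$-module $W$ is a direct summand of $(W|_\Lambda)_a$.
\item[(b)] $\Lambda_a$ is Iwanaga--Gorenstein. Restriction to $\Lambda$ and the functors $M\mapsto M_b$ preserve CM modules and induce triangle functors $\mathcal T_a\to\mathcal T$ and $\mathcal T_a\to\mathcal T_b$, where $\mathcal T_a=\underline{\mathrm{CM}}(\Lambda_a)$.
\item[(c)] $\mathcal T_b(M_b,N_b)=R_b\otimes_{R_a}\mathcal T_a(M,N)$, and $\mathcal T_a$ is Krull--Schmidt with Hom-sets of finite length.
\end{enumerate}
\end{lemma}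

\begin{proof}
Let $k$ be finite, as otherwise there is nothing to prove.

(a) By induction it suffices to show that a $\Lambda_{a+1}$-module $W$ is a summand of $R_{a+1}\otimes_{R_a}W$. Let $x'=-u-x\in R_{a+1}$, so that $y^2+uy+v=(y-x)(y-x')$ in $R_{a+1}[y]$. An irreducible polynomial over a finite field has distinct roots, so $x-x'$ is a unit. Now $R_{a+1}\otimes_{R_a}W=W[y]/(y^2+uy+v)W[y]$, where the generator of the left factor acts as $y$. By the Chinese remainder theorem this is $W[y]/(y-x)W[y]\oplus W[y]/(y-x')W[y]$, and the first summand is $W$.

(b) Let $\phi_0,\phi_1$ be the basis of $\operatorname{Hom}_{R_a}(R_{a+1},R_a)$ dual to $1,x$. Then $x\phi_1=\phi_0-u\phi_1$, so $\phi_1,x\phi_1$ is a basis and $\operatorname{Hom}_{R_a}(R_{a+1},R_a)\cong R_{a+1}$ as $R_{a+1}$-modules. By induction and adjunction $\operatorname{Hom}_R(R_a,R)\cong R_a$, hence $\operatorname{Hom}_\Lambda(\Lambda_a,\Lambda)\cong\operatorname{Hom}_R(R_a,R)\otimes_R\Lambda\cong\Lambda_a$ as $\Lambda_a$-modules. A projective resolution over $\Lambda_a$ is one over $\Lambda$, so $\operatorname{Ext}^i_\Lambda(W|_\Lambda,\Lambda)\cong\operatorname{Ext}^i_{\Lambda_a}(W,\Lambda_a)$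 for all $W$. This shows that restriction preserves CM modules and that $\Lambda_a$ has injective dimension at most $g$; the same computation applies to $\Lambda^{\mathrm{op}}$. By flat base change $\operatorname{Ext}^i_{\Lambda_b}(M_b,\Lambda_b)=R_b\otimes_{R_a}\operatorname{Ext}^i_{\Lambda_a}(M,\Lambda_a)$. All these functors are exact and preserve projectives.

(c) The formula follows from flat base change for $\operatorname{Hom}$ and the description of stable Hom-sets as cokernels in Section~\ref{sec:conv}. By (a) and (b) every object of $\mathcal T_a$ is a summand of some $M_a$ with $M\in\mathcal T$, so Hom-sets have finite length. Lemma~\ref{lem:KS} applies to $\Lambda_a$ over $R_a$.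
\end{proof}

Let $K=\bigcup_aR_a$. It is a local ring with maximal ideal $\mathfrak mK$ and infinite residue field $k_K=\bigcup_ak_a$. It is a union of free $R_a$-modules containing $R_a$ as a summand, so it is flat over $R_a$ and $H\to K\otimes_{R_a}H$ is injective for every $H$. Since $K\otimes_{R_a}k_a=k_K$, we have $\operatorname{length}_K(K\otimes_{R_a}H)=\operatorname{length}_{R_a}H$; in particular $K/\mathfrak m^TK$ is artinian for all $T$. Let $\widehat{\mathcal T}$ be the category whose objects are pairs $(a,M)$ with $M\in\mathcal T_a$ and whose morphisms $(a,M)\to(a',N)$ form the module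
\[
\operatorname{colim}_b\mathcal T_b(M_b,N_b)=K\otimes_{R_b}\mathcal T_b(M_b,N_b)\qquad(b\ge a,a').
\]
Then $(a,M)\cong(b,M_b)$. We write $\widehat M$ for $(a,M)$ and put $\widehat M[1]=\widehat{M[1]}$. The images of the triangles of the $\mathcal T_b$ are called triangles. We use three properties.
\begin{enumerate}
\item[(K1)] Hom-sets of $\widehat{\mathcal T}$ have finite length over $K$, and $\operatorname{length}_K\widehat{\mathcal T}(\widehat M,\widehat N)=\hom(M,N)$ for $M,N\in\mathcal T$.
\item[(K2)] $\widehat{\mathcal T}$ is Krull--Schmidt. Endomorphism rings are artinian by (K1). An idempotent comes from an endomorphism in some $\mathcal T_b$, which is idempotent by the injectivity of $H\to K\otimes_{R_b}H$ and therefore splits.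
\item[(K3)] Every morphism comes from some $\mathcal T_b$, so it lies in a triangle; the third term is called a cone. The functors $\widehat{\mathcal T}(U,-)$ and $\widehat{\mathcal T}(-,U)$ turn triangles into long exact sequences: move $U$ and the triangle to a common $\mathcal T_b$ and apply the exact functor $K\otimes_{R_b}-$.
\end{enumerate}

\subsection*{Finitely many cones}
Corollary~\ref{cor:proper} concerns $\mathcal T$, and restricting a cone from $\mathcal T_a$ to $\mathcal T$ multiplies the bound on $e$ by $d_a$. The action of $k_a$ makes the multiplicities grow at the same rate, which gives a bound independent of $a$.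

\begin{lemma}\label{lem:cones}
For $A,B\in\mathcal T_\infty$ the cones of morphisms $\widehat A\to\widehat B$ form finitely many isomorphism classes in $\widehat{\mathcal T}$.
\end{lemma}

\begin{proof}
Such a cone is $C=\widehat{C_a}$ with $C_a\in\mathcal T_a$ a cone of a map $A_a\to B_a$. Its restriction $\widetilde C=C_a|_\Lambda$ is a cone of a map $A^{d_a}\to B^{d_a}$ in $\mathcal T$, so $\widetilde C\in\mathcal T_\infty$ and $e(\widetilde C)\le d_ae_0$ with $e_0=e(A[1])+e(B)$. Let $Z$ be indecomposable with $\rho=[\widetilde C:Z]\ge1$. The ring $R_a$ acts on $\widetilde C$ by $\Lambda$-linear maps, so $\mathcal T(Z,\widetilde C)/\operatorname{rad}(Z,\widetilde C)$ is an $R_a$-module. It is nonzero and killed by $\mathfrak m$, hence a nonzero $k_a$-vector space, and its length over $R$ is $\rho\kappa_Z$ by \eqref{eq:mult}. So $\rho\kappa_Z\ge d_a$, and $\rho\,e(Z)\le d_ae_0$ gives $e(Z)\le\kappa_Ze_0$. As $\kappa$ takes finitely many values, Corollary~\ref{cor:proper} shows that $Z$ lies in a finite set $\mathcal Z$ that depends only on $A$ and $B$. By Lemma~\ref{lem:base}(a), $C_a$ is a summand of $(\widetilde C)_a$.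 By (K2) every indecomposable summand $W$ of $C$ is a summand of some $\widehat Z$, $Z\in\mathcal Z$, which leaves finitely many $W$. The multiplicity of $W$ in $C$ is at most $\operatorname{length}_K\widehat{\mathcal T}(\widehat Z,C)\le\hom(Z,B)+\hom(Z,A[1])$.
\end{proof}

\subsection*{Semicontinuity along a line}
Fix $A,B\in\mathcal T_\infty$ and put $H=\widehat{\mathcal T}(\widehat A,\widehat B)$. For $U\in\widehat{\mathcal T}$ and $f\in H$ let $q_U(f)$ be the length over $K$ of the cokernel of $\widehat{\mathcal T}(U,f)$. For $f,\varphi\in H$ and an indeterminate $t$ let $Q=Q(U,f,\varphi)$ be the cokernel of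
\[
f+t\varphi\colon\ \widehat{\mathcal T}(U,\widehat A)[t]\longrightarrow\widehat{\mathcal T}(U,\widehat B)[t].
\]

\begin{lemma}\label{lem:line}
There is an integer $\gamma=\gamma(U,f,\varphi)$ such that $q_U(f+\lambda\varphi)\ge\gamma$ for all $\lambda\in K$, with equality if and only if $t-\lambda$ is injective on $Q$. Equality holds whenever the residue $\bar\lambda\in k_K$ avoids a finite set.
\end{lemma}

\begin{proof}
By right exactness $Q/(t-\lambda)Q$ is the cokernel of $\widehat{\mathcal T}(U,f+\lambda\varphi)$. For large $T$, $Q$ is a finitely generated module over the noetherian ring $(K/\mathfrak m^TK)[t]$. The factors $\mathfrak m^iQ/\mathfrak m^{i+1}Q$ are finitely generated over the principal ideal domain $k_K[t]$, so $Q$ has a finite filtration with factors $k_K[t]$ or $k_K[t]/(\pi)$, $\pi$ irreducible. The number $\operatorname{length}\operatorname{Coker}(t-\lambda)-\operatorname{length}\operatorname{Ker}(t-\lambda)$ is additive on short exact sequences by the snake lemma; it is $1$ on $k_K[t]$ and $0$ on the finite-dimensional space $k_K[t]/(\pi)$. On $Q$ it therefore equals the number $\gamma$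 of factors $k_K[t]$, and $q_U(f+\lambda\varphi)=\gamma+\operatorname{length}\operatorname{Ker}(t-\lambda)$. If $\bar\lambda$ is not a root of any $\pi$, then $t-\lambda$ is injective on all factors, hence on $Q$.
\end{proof}

As $k_K$ is infinite, $\gamma$ is the minimum of $q_U$ on the line $\{f+\lambda\varphi\}$. This has two consequences.
\begin{enumerate}
\item[(i)] \emph{Given $U_1,\dots,U_b$, some $f\in H$ minimizes all $q_{U_i}$.} By induction let $f$ minimize $q_{U_1},\dots,q_{U_{b-1}}$ and let $f'$ minimize $q_{U_b}$. The line with $\varphi=f'-f$ contains $f$ and $f'$, so $\gamma(U_i,f,\varphi)=\min q_{U_i}$ for all $i\le b$, and $f+\lambda\varphi$ works when $\bar\lambda$ avoids $b$ finite sets.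
\item[(ii)] \emph{If $f$ minimizes $q_U$, then $t$ is injective on $Q(U,f,\varphi)$ for every $\varphi$,} since equality holds at $\lambda=0$.
\end{enumerate}

\begin{proof}[Proof of Proposition~\ref{prop:generic}]
By Lemma~\ref{lem:cones} and (i) there is $f\in H$ that minimizes $q_{C'[-1]}$ for all cones $C'$ of maps $\widehat A\to\widehat B$. Let $U\xrightarrow{u}\widehat A\xrightarrow{f}\widehat B\to C$ be a triangle, $U=C[-1]$; then $f$ minimizes $q_U$. Let $\varphi\in H$. As $fu=0$, the element $t\varphi u=(f+t\varphi)u$ vanishes in $Q(U,f,\varphi)$. By (ii) $\varphi u$ vanishes in $Q$, that is, $\varphi u=(f+t\varphi)\xi(t)$ for a polynomial $\xi$, and setting $t=0$ gives $\varphi u=f\xi(0)$. Hence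
\[
Hu\ \subseteq\ f\,\widehat{\mathcal T}(U,\widehat A).
\]
The exact sequence $\widehat{\mathcal T}(\widehat B,\widehat B)\to H\to\widehat{\mathcal T}(U,\widehat B)$ shows that the left side has length at least $\hom(A,B)-\operatorname{end}(B)$. The exact sequence $\widehat{\mathcal T}(\widehat A,\widehat A)\to\widehat{\mathcal T}(U,\widehat A)\to\widehat{\mathcal T}(\widehat B[-1],\widehat A)$ shows that the right side has length at most $\operatorname{end}(A)+\hom(B,A[1])$.
\end{proof}

\section{Slopes and a ray}\label{sec:ray}

\subsection*{The slope}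
Since a power of $\tau$ is a nonzero shift on each orbit, \eqref{eq:tau} bounds the growth in the direction of the shift. The sequence $\hom(G,X_j[i])$ may grow at different rates on different residue classes of $i$, so we sum over a window. Let $P>0$ be a common multiple of $|p_1|,\dots,|p_n|$, which exists by Proposition~\ref{prop:tau}, and put
\[
N=\bigoplus_{c=0}^{P-1}G[-c],\qquad\varepsilon(M)=\hom(N,M).
\]

\begin{lemma}\label{lem:slope}
There are a real number $\vartheta>0$ and a function $c$ on the objects of $\mathcal T_\infty$, additive on direct sums, such that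
\[
\varepsilon(M[i])=\vartheta\,c(M)\,i+O(1)\quad(i\to+\infty),\qquad c(\tau M)=c(M[1])=c(M),\qquad c(E_Z)=2c(Z)
\]
for all $M$ and all indecomposable $Z$. Moreover $c(M)\ge1$ for $M\ne0$, some indecomposable has $c=1$, and $c$ takes finitely many values on indecomposables.
\end{lemma}

\begin{proof}
Let $h_j(i)=\hom(G,X_j[i])$. We have $X_j[i+P]\cong\tau^{mP/p_j}X_j[i]$, and $\operatorname{end}$ is invariant under $\tau$ and $[1]$. Applying \eqref{eq:tau} $mP/|p_j|$ times gives
\[
|h_j(i+P)-h_j(i)|\le\frac{mP}{|p_j|}\bigl(\operatorname{end}(G)+\operatorname{end}(X_j)\bigr)\qquad\text{for all }i.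
\]
The bounded sequence $h_j(i+P)-h_j(i)$ satisfies the recurrence \eqref{eq:rec} for large $i$, so it is eventually periodic by Lemma~\ref{lem:windows}. It is the sequence of increments $\varepsilon(X_j[i+1])-\varepsilon(X_j[i])$. Hence $\varepsilon(X_j[i])=c_1(X_j)i+O(1)$, where $c_1(X_j)$ is the mean over a period. This mean is nonnegative as $\varepsilon\ge0$, and it is nonzero because otherwise $h_j(i)\le\varepsilon(X_j[i])$ would be bounded, contrary to Proposition~\ref{prop:bounded}. Adding up, every $M$ has a slope $c_1(M)$ with $\varepsilon(M[i])=c_1(M)i+O(1)$, additive and shift invariant. By \eqref{eq:tau}, $|\varepsilon(\tau M[i])-\varepsilon(M[i])|\le\operatorname{end}(N)+\operatorname{end}(M)$, so $c_1(\tau M)=c_1(M)$. By \eqref{eq:jump}, $\varepsilon(E_Z[i])=\varepsilon(Z[i])+\varepsilon(\tau Z[i])$ for large $i$, so $c_1(E_Z)=2c_1(Z)$. Put $\vartheta=\min_jc_1(X_j)$ and $c=c_1/\vartheta$.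
\end{proof}

\subsection*{The ray}
For an indecomposable $Z$ write the AR triangle starting at $Z$ as
\[
Z\xrightarrow{\ a_Z\ }E^+(Z)\xrightarrow{\ w_Z\ }\tau^{-1}Z\to Z[1],\qquad E^+(Z)=E_{\tau^{-1}Z},\qquad c(E^+(Z))=2c(Z).
\]
Start with $Z_1$ of minimal slope $1$. If $E^+(Z_1)$ is an indecomposable $Z_2$, it has slope $2$. Then $E^+(Z_2)$ has slope $4$ and contains $\tau^{-1}Z_1$, so the complement has slope $3$, and so on (Figure~\ref{fig:ray}). We show that the complement is always indecomposable.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.4,yscale=1.0]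
\node (z1) at (0,0) {$Z_1$};
\node (z2) at (1,1) {$Z_2$};
\node (z3) at (2,2) {$Z_3$};
\node (z4) at (3,3) {$Z_4$};
\node (t1) at (2,0) {$\tau^{-1}Z_1$};
\node (t2) at (3,1) {$\tau^{-1}Z_2$};
\node (t3) at (4,2) {$\tau^{-1}Z_3$};
\draw[->] (z1)--(z2); \draw[->] (z2)--(z3); \draw[->] (z3)--(z4);
\draw[->] (z2)--(t1); \draw[->] (z3)--(t2); \draw[->] (z4)--(t3);
\draw[->] (t1)--(t2); \draw[->] (t2)--(t3);
\node at (-1.5,0) {$c=1$}; \node at (-1.5,1) {$c=2$};
\node at (-1.5,2) {$c=3$}; \node at (-1.5,3) {$c=4$};
\end{tikzpicture}
\caption{The ray $Z_1,Z_2,\dots$. The AR triangle starting at $Z_t$ has middle term $Z_{t+1}\oplus\tau^{-1}Z_{t-1}$ (only $Z_2$ for $t=1$) and ends at $\tau^{-1}Z_t$; arrows are components of its two maps. Objects in the same row have the same slope $c$, and the middle term has twice the slope of $Z_t$.}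
\label{fig:ray}
\end{figure}

A \emph{ray of length $l$} consists of indecomposables $Z_1,\dots,Z_l$ with $c(Z_t)=t$, decompositions $E^+(Z_t)=V_t'\oplus Z_{t+1}$ for $1\le t<l$, and maps $\rho_t\colon E^+(Z_t)\to\tau^{-1}Z_{t-1}$ for $2\le t<l$, such that, with $a_t=a_{Z_t}$ and $w_t=w_{Z_t}$,
\begin{equation}\label{eq:ray}
\rho_ta_t=w_{t-1}|_{Z_t},\qquad\rho_t|_{Z_{t+1}}=0 .
\end{equation}

\begin{proposition}\label{prop:ray}
Every ray of length $l$ extends to a ray of length $l+1$.
\end{proposition}

\begin{proof}
\emph{The candidate.} If $l=1$, put $V_1'=0$ and $V=E^+(Z_1)$, so $c(V)=2$. Let $l\ge2$. The map $w_{l-1}|_{Z_l}\colon Z_l\to\tau^{-1}Z_{l-1}$ is radical, so it equals $\rho_la_l$ for some $\rho_l$ by Lemma~\ref{lem:AR}. It is not in $\operatorname{rad}^2$ by Lemma~\ref{lem:irr}(b), while $a_l$ is radical. So $\rho_l$ is not radical, and as its target is indecomposable it is split epi. Hence $E^+(Z_l)=V'_l\oplus V$ with $V_l'\cong\tau^{-1}Z_{l-1}$ and $\rho_l|_V=0$, and $c(V)=2l-(l-1)=l+1$. In both cases it suffices to show that $V$ is indecomposable; then $Z_{l+1}=V$ extends the ray.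

Suppose not. As $V\ne0$, it has at least two indecomposable summands, and one of them, $X$, has slope $x=c(X)\le(l+1)/2\le l$. Fix $V=X\oplus V''$. We compare $X$ with the member of the ray whose slope is nearest below: let $j=\lfloor x\rfloor$, so $1\le j\le l$ and $j\le x<j+1$. For the rest of the proof write $Z_{l+1}=X$, let $\pi_t\colon E^+(Z_t)\to Z_{t+1}$ ($1\le t\le l$) be the projections of the fixed decompositions, and define $F_t\colon Z_t\to X$ by $F_{l+1}=1_X$ and $F_t=F_{t+1}\pi_ta_t$. Relation \eqref{eq:ray} holds for $2\le t\le l$, for $t=l$ because $X$ is a summand of $V$. The map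
\[
f=F_j\colon Z_j\to X
\]
is radical, because $a_l$ is. We show that its cone has slope $x-j<1$. For $j=l$ the map $f$ is a component of a source map, as in Section~\ref{sec:model}; in general it is a composite along the ray, and the factorization property takes the following form.

\medskip
\noindent\emph{Claim. If $f=hg$ with $Z_j\xrightarrow{g}A'\xrightarrow{h}X$ and $g$ not split mono, then $h$ is split epi or $Z_t\mid A'$ for some $t$ with $j<t\le l$.}
\medskip

Assume that no such $Z_t$ is a summand of $A'$. We show by induction on $t$, $j<t\le l+1$, that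
\begin{equation}\label{eq:claim}
F_t=hg_t+y_t\,w_{t-1}|_{Z_t}\qquad\text{for some }g_t\colon Z_t\to A',\ y_t\colon\tau^{-1}Z_{t-1}\to X .
\end{equation}
Since $g$ is not split mono, $g=g'a_j$, so $(F_{j+1}\pi_j-hg')a_j=0$ and $F_{j+1}\pi_j-hg'=y_{j+1}w_j$ for some $y_{j+1}$ by the triangle. Restricting to $Z_{j+1}$, where $\pi_j$ is the identity, gives \eqref{eq:claim} for $t=j+1$. Suppose that \eqref{eq:claim} holds for some $t$ with $j<t\le l$. The map $g_t$ is not split mono as $Z_t\nmid A'$, so $g_t=g_t'a_t$. By \eqref{eq:ray} the error term also factors through $a_t$, and $(F_{t+1}\pi_t-hg_t'-y_t\rho_t)a_t=0$. Hence $F_{t+1}\pi_t-hg'_t-y_t\rho_t=y_{t+1}w_t$ for some $y_{t+1}$. On $Z_{t+1}$ we have $\pi_t=1$ and $\rho_t=0$, so restriction gives \eqref{eq:claim} for $t+1$. For $t=l+1$ we obtain $1_X=hg_{l+1}+y_{l+1}w_l|_X$ with $w_l|_X$ radical. So $hg_{l+1}$ is invertible and $h$ is split epi, which proves the claim.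

\emph{The rank of $f$.} Let $K_0=\hom(N,N[1])$ and let $r_i$ be the length of the image of
\[
\mathcal T(N[-i],f)\colon\ \mathcal T(N[-i],Z_j)\to\mathcal T(N[-i],X);
\]
source and target have lengths $\varepsilon(Z_j[i])$ and $\varepsilon(X[i])$. Suppose that the map is not injective, say $fu=0$ with $0\ne u\colon N[-i]\to Z_j$, and form a triangle $N[-i]\xrightarrow{u}Z_j\xrightarrow{g}A'\to N[-i+1]$. Then $g$ is not split mono, since $gu=0$ and $u\ne0$, and $f=hg$ for some $h$. The cokernel of $\mathcal T(N[-i],g)$ embeds into $\mathcal T(N[-i],N[-i+1])$, so it has length at most $K_0$; for a split epimorphism $\pi$ out of $A'$, the cokernel of $\mathcal T(N[-i],\pi g)$ is a quotient of it. By the claim there are two possibilities. If $Z_t\mid A'$ with $j<t\le l$, then $\varepsilon(Z_t[i])\le\varepsilon(Z_j[i])+K_0$; this fails for all large $i$, because $c(Z_t)=t>j=c(Z_j)$ and there are finitely many $t$. If $h$ is split epi, then $r_i\ge\varepsilon(X[i])-K_0$. So for all large $i$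
\[
\min\bigl(\varepsilon(Z_j[i]),\ \varepsilon(X[i])-K_0\bigr)\le r_i\le\varepsilon(Z_j[i]),
\]
and since $x\ge j$ both bounds are $\vartheta ji+O(1)$. Thus $r_i=\vartheta ji+O(1)$.

\emph{The cone.} Let $Z_j\xrightarrow{f}X\to C\to Z_j[1]$ be a triangle; $C\in\mathcal T_\infty$. The long exact sequence for $\mathcal T(N[-i],-)$ gives
\[
\varepsilon(C[i])=\bigl(\varepsilon(X[i])-r_i\bigr)+\bigl(\varepsilon(Z_j[i+1])-r_{i+1}\bigr)=\vartheta(x-j)\,i+O(1).
\]
So $c(C)=x-j<1$, and $C=0$ by Lemma~\ref{lem:slope}. Then $f$ is an isomorphism, which is impossible for a radical map between nonzero objects. Hence $V$ is indecomposable.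
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
If $\Lambda$ has finite CM type, then $\mathcal T$ has dimension zero by Lemma~\ref{lem:KS}. Conversely, let $\mathcal T$ have dimension zero and suppose $\mathcal T_\infty\ne0$. By Lemma~\ref{lem:slope} there is an indecomposable $Z_1$ with $c(Z_1)=1$, which is a ray of length $1$. By Proposition~\ref{prop:ray} every positive integer is the slope of an indecomposable, whereas $c$ takes finitely many values on indecomposables. So $\mathcal T_\infty=0$ and all components are finite. By Lemma~\ref{lem:finite}(b) there are finitely many of them, so $\mathcal T$ has finitely many indecomposables, and $\Lambda$ has finite CM type by Lemma~\ref{lem:KS}.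
\end{proof}

Corollary~\ref{cor:main} follows, since for an isolated singularity the Hom-sets of $\underline{\mathrm{CM}}(\Lambda)$ have finite length over $R$.

\begin{thebibliography}{9}
\bibitem{AT} Takuma Aihara, Ryo Takahashi, \emph{Remarks on dimensions of triangulated categories}, arXiv:1801.09349 (2018).
\end{thebibliography}
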